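\title{Hodge--Du Bois numbers of flips and flops in dimension at least four}

\begin{abstract}
For projective threefolds with $\mathbb{Q}$-factorial terminal singularities, the Hodge--Du Bois number $\underline{h}^{1,2}$ is unchanged by a flop to a $\mathbb{Q}$-factorial variety and does not decrease under a flip. We show that both statements fail for $\underline{h}^{n-2,n-1}$ in every dimension $n\ge 4$. The counterexamples are explicit hypersurfaces in toric fivefolds, on which a curve is replaced by two homologous planes, and their products with projective spaces. We also give an exact formula for the change of $\underline{h}^{n-2,n-1}$ under an isomorphism in codimension one, bounds in terms of the exceptional loci, and a condition on the singularities in codimension three under which the expected inequality holds.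
\end{abstract}

\section{Introduction}\label{sec:intro}

Varieties are defined over $\mathbb{C}$. The \emph{Hodge--Du Bois numbers} of a projective variety $Y$ are
\[
\underline{h}^{p,q}(Y)=\dim_{\mathbb{C}}\mathbb{H}^q(Y,\underline{\Omega}^p_Y)=\dim_{\mathbb{C}}\operatorname{gr}_F^pH^{p+q}(Y,\mathbb{C}),
\]
where $\underline{\Omega}^p_Y$ is the $p$-th Du Bois complex and $F$ is the Hodge filtration of Deligne's mixed Hodge structure. Only the second description is used in this paper. For smooth $Y$ these are the Hodge numbers. For singular $Y$ the group $H^j(Y)$ can contain classes of type $(p,p')$ with $p+p'<j$; such a class is counted in $\underline{h}^{p,j-p}$, and Hodge symmetry can fail. A nodal plane cubic has $H^1$ of type $(0,0)$, so $\underline{h}^{0,1}=1$ and $\underline{h}^{1,0}=0$.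

Flips and flops change a variety only in codimension two or more, and one can ask which of these numbers they preserve. A proper birational morphism of normal varieties is \emph{small} if its exceptional locus has codimension at least two. Let $g\colon X\to Z$ be small and let $D$ be a $\mathbb{Q}$-divisor such that $-(K_X+D)$ is $\mathbb{Q}$-Cartier and $g$-ample. The \emph{$(K_X+D)$-flip} of $g$ is a small morphism $g^+\colon X^+\to Z$ such that $K_{X^+}+D^+$ is $\mathbb{Q}$-Cartier and $g^+$-ample, where $D^+$ is the birational transform of $D$. If $g$ is the contraction of a $K_X$-negative extremal ray $R$ of $\overline{NE}(X)$, so that it contracts exactly the curves with class in $R$, then $g$ is a \emph{flipping contraction} and its \emph{flip} is the $K_X$-flip. If $K_X$ is numerically trivial over $Z$, then $g$ is a \emph{flopping contraction} and the $(K_X+D)$-flip is the \emph{$D$-flop} \cite[Def.~6.10]{KM}.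

Let $X$ be a projective threefold with $\mathbb{Q}$-factorial terminal singularities. The following is known. If $X^+$ is a $D$-flop of $X$ and is $\mathbb{Q}$-factorial, then $\underline{h}^{p,q}(X)=\underline{h}^{p,q}(X^+)$ for all $p,q$. If $X^+$ is a flip of $X$, then $\underline{h}^{p,q}(X)=\underline{h}^{p,q}(X^+)$ for $(p,q)\ne(1,2)$, and $\underline{h}^{1,2}(X)\le\underline{h}^{1,2}(X^+)$. The following question comes from the paper of Park and Popa \cite{PP}.

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be a projective variety of dimension $n\ge4$ with $\mathbb{Q}$-factorial terminal singularities.}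
\begin{itemize}
\item[(a)] \emph{If $X^+$ is the $D$-flop of a flopping contraction of $X$ and $X^+$ is $\mathbb{Q}$-factorial, is $\underline{h}^{n-2,n-1}(X)=\underline{h}^{n-2,n-1}(X^+)$?}
\item[(b)] \emph{If $X^+$ is the flip of the flipping contraction of a $K_X$-negative extremal ray, is $\underline{h}^{n-2,n-1}(X)\le\underline{h}^{n-2,n-1}(X^+)$?}
\end{itemize}

The index $(n-2,n-1)$ generalizes $(1,2)$: counting down from the top degree, it is the first number that a small modification can change (Theorem~\ref{thm:B}(1)). The simplest cases suggest a positive answer. For a threefold $Y$ and $n=3+k$, the K\"unneth formula gives $\underline{h}^{n-2,n-1}(Y\times\mathbb{P}^k)=\underline{h}^{1,2}(Y)+\underline{h}^{2,3}(Y)$, so products of threefold flops and flips with $\mathbb{P}^k$ satisfy (a) and (b). If $X$ and $X^+$ have only quotient singularities, equality holds by Theorem~\ref{thm:B}(4). Nevertheless both answers are negative.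

\begin{theorem}\label{thm:A}
For $m\in\{1,2\}$ there are a projective fourfold $X=X_m$ with $\mathbb{Q}$-factorial terminal singularities and $\rho(X)=2$, a small contraction $g\colon X\to Z$ of an extremal ray, and a small morphism $g^+\colon X^+\to Z$ with $X^+$ projective and $\mathbb{Q}$-factorial, such that:
\begin{enumerate}
\item for $m=1$, $g$ is a flopping contraction and $X^+$ is the $D$-flop of $g$ for a suitable $D$;
\item for $m=2$, $g$ is the flipping contraction of a $K_X$-negative extremal ray and $X^+$ is its flip;
\item in both cases $H^5(X,\mathbb{Q})\cong\mathbb{Q}(-2)$ and $H^5(X^+,\mathbb{Q})=0$, so that $\underline{h}^{2,3}(X)=1$ and $\underline{h}^{2,3}(X^+)=0$.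
\end{enumerate}
For $n=4+k$, the varieties $X\times\mathbb{P}^k$ and $X^+\times\mathbb{P}^k$ have $\underline{h}^{n-2,n-1}$ equal to $1$ and $0$, and they violate \textup{(a)} if $m=1$ and \textup{(b)} if $m=2$.
\end{theorem}

The examples are governed by an exact formula for the change of $\underline{h}^{n-2,n-1}$. It counts homological relations among the $(n-2)$-dimensional components of the exceptional loci.

\begin{theorem}\label{thm:B}
Let $X$ and $X^+$ be normal projective varieties of dimension $n\ge3$ with closed subsets $\Sigma\subset X$, $\Sigma^+\subset X^+$ of dimension at most $n-2$ and an isomorphism $U:=X\setminus\Sigma\cong X^+\setminus\Sigma^+$. Let $\Sigma_1,\dots,\Sigma_r$ be the $(n-2)$-dimensional components of $\Sigma$, put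
\[
\delta(X)=\dim\ker\Big(\bigoplus_{i=1}^r\mathbb{Q}[\Sigma_i]\to H_{2n-4}(X,\mathbb{Q})\Big),\qquad \omega(X)=\dim\operatorname{gr}^W_{2n-4}H^{2n-3}(X,\mathbb{Q}),
\]
and define $r^+$, $\delta(X^+)$, $\omega(X^+)$ in the same way from $X^+$ and $\Sigma^+$.
\begin{enumerate}
\item $\underline{h}^{p,q}(X)=\underline{h}^{p,q}(X^+)$ whenever $p+q\ge2n-2$, and whenever $p+q=2n-3$ and $p\ne n-2$.
\item $\underline{h}^{n-2,n-1}(X)-\underline{h}^{n-2,n-1}(X^+)=\delta(X^+)-\delta(X)=\omega(X)-\omega(X^+)$. So the equality in \textup{(a)} holds if and only if $\delta(X)=\delta(X^+)$, and the inequality in \textup{(b)} holds if and only if $\delta(X)\ge\delta(X^+)$.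
\item $-\max(r-1,0)\le\underline{h}^{n-2,n-1}(X)-\underline{h}^{n-2,n-1}(X^+)\le\max(r^+-1,0)$. In particular the inequality in \textup{(b)} holds if $r^+\le1$, and the equality in \textup{(a)} holds if $r,r^+\le1$. The fourfolds of Theorem~\ref{thm:A} attain the upper bound with $r=0$, $r^+=2$, so the condition $r^+\le1$ cannot be relaxed to $r^+\le2$.
\item If $X$ is a rational homology manifold outside a closed subset of codimension at least $4$, for example if $X$ has quotient singularities in codimension $3$, then $\underline{h}^{n-2,n-1}(X)\le\underline{h}^{n-2,n-1}(X^+)$. If this holds for both $X$ and $X^+$, then equality holds.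
\end{enumerate}
\end{theorem}

The theorem covers all flips and flops. For small $g\colon X\to Z$ and $g^+\colon X^+\to Z$, let $\Sigma$ and $\Sigma^+$ be the preimages of $Z_0=g(\operatorname{Ex}g)\cup g^+(\operatorname{Ex}g^+)$. Since $Z$ is normal, each exceptional locus is the union of the positive-dimensional fibers, so $\dim Z_0\le n-3$, both morphisms are isomorphisms over $Z\setminus Z_0$, and the $(n-2)$-dimensional components of $\Sigma$ and $\Sigma^+$ are those of $\operatorname{Ex}g$ and $\operatorname{Ex}g^+$.

Section~\ref{sec:B} proves Theorem~\ref{thm:B}, which tells us what a counterexample must look like. Section~\ref{sec:model} realizes this shape on a threefold that satisfies every hypothesis except terminality. Sections~\ref{sec:construction}--\ref{sec:products} add one variable to repair this and prove Theorem~\ref{thm:A}.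

\section{Cohomology across a small modification}\label{sec:B}

\subsection{The common open set}

The varieties $X$ and $X^+$ need not map to each other, but both compactify $U$, and the compactly supported cohomology of $U$ maps to the cohomology of each. Cohomology has rational coefficients, and $\mathbb{Q}(-d)$ is the one-dimensional Hodge structure of type $(d,d)$; its only nonzero graded pieces are $\operatorname{gr}_F^d$ and $\operatorname{gr}^W_{2d}$. We use three standard facts.
\begin{itemize}
\item[(H1)] The groups $H^j_c(U)$ carry mixed Hodge structures that depend only on $U$. For $Y$ complete, $\Sigma\subset Y$ closed and $U=Y\setminus\Sigma$, the sequence $\cdots\to H^{j-1}(Y)\to H^{j-1}(\Sigma)\to H^j_c(U)\to H^j(Y)\to H^j(\Sigma)\to\cdots$ is an exact sequence of mixed Hodge structures.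
\item[(H2)] The functors $\operatorname{gr}_F^p$ and $\operatorname{gr}^W_l$ are exact on mixed Hodge structures.
\item[(H3)] If $\Sigma$ is complete of dimension at most $d$ with $r$ components of dimension $d$, then $H^j(\Sigma)=0$ for $j>2d$, the fundamental classes of these components form a basis of $H_{2d}(\Sigma)$, and $H^{2d}(\Sigma)\cong\mathbb{Q}(-d)^r$.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)--(3)]
By (H3) with $d=n-2$, $H^j(\Sigma)=0$ for $j\ge2n-3$; this is where $\dim\Sigma\le n-2$ is used. So (H1) gives $H^j_c(U)\cong H^j(X)$ for $j\ge2n-2$. In degree $2n-3$ the kernel of $H^{2n-3}_c(U)\to H^{2n-3}(X)$ is the cokernel of the restriction $H^{2n-4}(X)\to H^{2n-4}(\Sigma)\cong\mathbb{Q}(-(n-2))^r$. This restriction is dual to $\bigoplus_i\mathbb{Q}[\Sigma_i]\to H_{2n-4}(X)$, so its cokernel has dimension $\delta(X)$. We obtain an exact sequence of mixed Hodge structures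
\begin{equation}\label{eq:key}
0\to\mathbb{Q}(-(n-2))^{\delta(X)}\to H^{2n-3}_c(U)\to H^{2n-3}(X)\to0,
\end{equation}
and the same sequence for $X^+$ with the same middle term. Applying $\operatorname{gr}_F^p$ gives (1) and
\[
\delta(X)+\underline{h}^{n-2,n-1}(X)=\dim\operatorname{gr}_F^{n-2}H^{2n-3}_c(U,\mathbb{C})=\delta(X^+)+\underline{h}^{n-2,n-1}(X^+).
\]
Applying $\operatorname{gr}^W_{2n-4}$ gives $\delta(X)+\omega(X)=\delta(X^+)+\omega(X^+)$. This proves (2).

For (3) we use projectivity: $[\Sigma_i]\ne0$ in $H_{2n-4}(X)$, because the $(n-2)$-nd power of an ample class has positive degree on $\Sigma_i$. Hence $0\le\delta(X)\le\max(r-1,0)$ and $0\le\delta(X^+)\le\max(r^+-1,0)$, and the bounds follow from (2). In the fourfolds of Theorem~\ref{thm:A}, $\Sigma$ is a curve and $\Sigma^+$ is a union of two planes (Section~\ref{sec:construction}), and the difference is $1$.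
\end{proof}

In terms of chains, a relation $\sum c_i[\Sigma_i^+]=0$ in $H_{2n-4}(X^+)$ is a real $(2n-3)$-chain with boundary $\sum c_i\Sigma_i^+$. It defines a class in $H_{2n-3}(X^+,\Sigma^+)\cong H_{2n-3}(X,\Sigma)$, both groups being dual to $H_c^{2n-3}(U)$. If $\dim\Sigma<n-2$, there is no room on $X$ for a boundary, and the chain closes up to a cycle.

\subsection{Purity of $H^{2n-3}$}

By (2), the inequality in (4) follows from $\omega(X)=0$, so we show that $H^{2n-3}(X)$ is pure. Ordinary cohomology of a singular projective variety has no reason to be pure, but intersection cohomology is. The two are compared by dualizing to degree $3$ on the locus where they agree.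

An $n$-dimensional variety $V$ is a \emph{rational homology manifold} if $H^j(V,V\setminus\{y\})$ is $\mathbb{Q}$ for $j=2n$ and $0$ otherwise, for every $y\in V$; equivalently, all links of points are rational homology spheres. Varieties with quotient singularities have this property, and it implies Poincar\'e duality. Let $IC$ be the intersection complex of $X$, normalized so that $IC|_{X_{\mathrm{reg}}}=\mathbb{Q}$ in degree $0$, and let $IH^j(X)=\mathbb{H}^j(X,IC)$. We use the following properties. On an open subset $V$ that is a rational homology manifold, $IC|_V=\mathbb{Q}_V$. If $i_R\colon R\hookrightarrow X$ is a stratum of codimension $c\ge1$ in a stratification for which $IC$ is constructible, then $\mathcal{H}^j(i_R^!IC)=0$ for $j\le c$ (Beilinson--Bernstein--Deligne). By Saito's theory of mixed Hodge modules, $IH^j(X)$ is a pure Hodge structure of weight $j$ for $X$ projective, and the restriction $IH^j(X)\to H^j(V)$ is a morphism of mixed Hodge structures.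

\begin{proof}[Proof of Theorem~\ref{thm:B}(4)]
Let $T\subset X$ be closed of codimension at least $4$ with $V=X\setminus T$ a rational homology manifold, and choose the stratification so that $T$ is a union of strata. We claim that $H^j_T(X,IC)=0$ for $j\le4$. Let $R$ be a stratum that is open in $T$ and let $T'=T\setminus R$. In the exact sequence
\[
H^j_{T'}(X,IC)\to H^j_T(X,IC)\to\mathbb{H}^j(R,i_R^!IC)
\]
the last term vanishes for $j\le4$, because $i_R^!IC$ has no cohomology sheaves in degrees at most $4$, and the first term vanishes by induction on the number of strata. From $H^3_T(X,IC)=H^4_T(X,IC)=0$ we get $IH^3(X)\cong H^3(V)$, so $H^3(V)$ is pure of weight $3$. The cup product $H^3(V)\otimes H^{2n-3}_c(V)\to H^{2n}_c(V)=\mathbb{Q}(-n)$ is a morphism of mixed Hodge structures and a perfect pairing, so $H^{2n-3}_c(V)\cong H^3(V)^\vee(-n)$ is pure of weight $2n-3$. Since $\dim T\le n-4$, (H3) gives $H^{2n-4}(T)=H^{2n-3}(T)=0$, and (H1) gives $H^{2n-3}(X)\cong H^{2n-3}_c(V)$. Thus $\omega(X)=0$, and the difference in (2) equals $-\omega(X^+)\le0$. If the hypothesis holds for $X^+$ too, then $\omega(X^+)=0$.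
\end{proof}

If $T$ has codimension $3$, the argument yields $H^j_T(X,IC)=0$ only for $j\le3$, so $IH^3(X)\to H^3(V)$ need not be onto, and Theorem~\ref{thm:A} shows that the conclusion can fail.

A counterexample to (b) therefore needs at least two $(n-2)$-dimensional exceptional components on $X^+$, more relations among them than on $X$, and points in codimension at most three where $X$ is not a rational homology manifold. In dimension three both exceptional loci of a flip or flop are curves, of the critical dimension $n-2$. In dimension four the locus on $X$ can be a curve, so that $r=\delta(X)=0$, while the locus on $X^+$ is a surface. It then suffices to find two homologous exceptional surfaces.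

\section{A threefold model}\label{sec:model}

To make two exceptional components homologous, we take them as the two halves of a reducible quadric in a projective space that is flipped in an ambient variety. The smallest case is a pair of lines in a plane.

Let $\mathbb{T}=(\mathbb{C}^*)^2$. A function has \emph{weight} $(i,j)$ if $(\lambda_1,\lambda_2)\in\mathbb{T}$ multiplies it by $\lambda_1^i\lambda_2^j$. If $\mathbb{T}$ acts linearly on $\mathbb{C}^N$ and freely on an open set with smooth quotient $A$, the functions of weight $(i,j)$ are the sections of a line bundle $\mathcal{O}(i,j)$ on $A$. The Euler sequence $0\to\mathcal{O}^2\to\bigoplus_{l=1}^N\mathcal{O}(\operatorname{wt}_l)\to T_A\to0$ shows that $-K_A$ corresponds to the sum of the weights of the coordinates.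

Give $x,y,w$ weight $(1,0)$, $u,v$ weight $(-1,1)$ and $t$ weight $(0,1)$, and put
\[
A_0=\{(u,v)\ne0,\ (x,y,w,t)\ne0\}/\mathbb{T},\qquad A_0^+=\{(x,y,w)\ne0,\ (u,v,t)\ne0\}/\mathbb{T}.
\]
The subgroup $\lambda_1=\lambda_2$ fixes $u,v$ and scales $x,y,w,t$, so $A_0$ is a $\mathbb{P}^3$-bundle over $\mathbb{P}^1_{[u:v]}$; and $A_0^+$ is a $\mathbb{P}^2$-bundle over $\mathbb{P}^2_{[x:y:w]}$. The line $C=\{x=y=w=0\}\subset A_0$ and the plane $\{u=v=0\}\subset A_0^+$ have the same complement. Let $X_0\subset A_0$ and $X_0^+\subset A_0^+$ be defined by
\[
G_0=u\,w^3+v\,(x^3+y^3)+t\,xy,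
\]
which has weight $(2,1)$ and is irreducible, being linear in $u$ with coprime coefficients. Then $X_0$ contains $C$, while $X_0^+$ meets the plane in two lines $L_1=\{u=v=x=0\}$ and $L_2=\{u=v=y=0\}$.

The coefficients $w^3$, $x^3+y^3$, $xy$ of $u,v,t$ have no common zero on $\mathbb{P}^2$. So $X_0^+$ is a $\mathbb{P}^1$-bundle over $\mathbb{P}^2$: it is smooth, $H^3(X_0^+)=0$, and $\mathcal{O}(1,0)$, $\mathcal{O}(0,1)$ generate its Picard group and its $H^2$. On each $L_i$ the first bundle has degree $1$ and the second is trivial, since $t$ does not vanish there. Hence $[L_1]=[L_2]$ and $\delta(X_0^+)=1$. The hypersurface $X_0$ is smooth off the curve $C$, hence normal, and $\delta(X_0)=0$ because $r=1$. The two sequences \eqref{eq:key} give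
\[
H^3(X_0)\cong H^3_c(X_0\setminus C)\cong\mathbb{Q}(-1),\qquad\underline{h}^{1,2}(X_0)=1>0=\underline{h}^{1,2}(X_0^+).
\]

Moreover $\operatorname{Cl}(X_0)=\operatorname{Cl}(X_0^+)$ is generated by the two line bundles, so $X_0$ is factorial. The weights add up to $(1,3)$, so $K=\mathcal{O}(1,-2)$ on both sides. On $C$ the section $t$ has no zero and the section $u$ of $\mathcal{O}(-1,1)$ has one simple zero, so $K_{X_0}\cdot C=-1$, while $K_{X_0^+}\cdot L_i=1$. The arguments of Sections~\ref{subsec:contraction} and~\ref{subsec:classes}, which do not depend on the number of coordinates of weight $(1,0)$, show that $X_0^+$ is the flip of the extremal contraction of $C$.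

This is compatible with the threefold theorem because $X_0$ is not terminal. In the chart $u=t=1$ its equation is $xy+v(x^3+y^3)+w^3=0$, a family of $A_2$ surface singularities along $C$. Blowing up $C$, which has codimension $3$ in $A_0$ and multiplicity $2$ on $X_0$, produces exceptional divisors of discrepancy $2-2=0$.

The remedy is one more coordinate $s$ of weight $(1,0)$, with $w^3+s^3$ in place of $w^3$. The transversal singularity along $C$ becomes an isolated threefold point $xy+w^3+s^3+\cdots=0$, which is terminal. Three things change. The canonical class moves by $\mathcal{O}(-1,0)$, so the modification becomes a flop; giving $v$ the weight $(-2,1)$ restores a flip, at the price of a point with stabilizer $\mu_2$. The three coefficients now have common zeros in $\mathbb{P}^3$, which produce further singular curves. And the equality of the two exceptional classes can no longer be read off from degrees of line bundles.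

\section{The fourfolds}\label{sec:construction}

\subsection{Two toric fivefolds}

Fix $m\in\{1,2\}$. Let $\mathbb{T}$ act on $\mathbb{C}^7$ with coordinates and weights
\[
x,y,w,s\colon(1,0),\qquad u\colon(-1,1),\qquad v\colon(-m,1),\qquad t\colon(0,1),
\]
write $\mathbf{z}=(x,y,w,s)=(z_1,\dots,z_4)$, and define
\[
A=\{(u,v)\ne0,\ (\mathbf{z},t)\ne0\}/\mathbb{T},\qquad A^+=\{\mathbf{z}\ne0,\ (u,v,t)\ne0\}/\mathbb{T}.
\]
The variety $A^+$ is the bundle of lines in $\mathcal{O}(-1)\oplus\mathcal{O}(-m)\oplus\mathcal{O}$ over $\mathbb{P}^3_{\mathbf{z}}$. For $m=2$ the weights of $u$ and $v$ are not proportional and the bundle description of Section~\ref{sec:model} is not available for $A$, so we realize $A$ and $A^+$ as the GIT quotients for the characters $\chi=(-1,2)$ and $\chi^+=(1,1)$; see Figure~\ref{fig:weights}.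

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\draw[->,thick] (0,0)--(1,0) node[right] {$x,y,w,s$};
\draw[->,thick] (0,0)--(0,1) node[above] {$t$};
\draw[->,thick] (0,0)--(-1,1) node[above left] {$u$};
\draw[->,thick] (0,0)--(-2,1) node[left] {$v$};
\draw[dashed] (0,0)--(1,1) node[above right] {$\chi^+=(1,1)$};
\draw[dashed] (0,0)--(-1,2) node[above] {$\chi=(-1,2)$};
\end{tikzpicture}
\caption{The weights in $\mathbb{Z}^2$ of the seven coordinates for $m=2$ (for $m=1$ the weight of $v$ equals that of $u$), and the characters $\chi$, $\chi^+$ that define the quotients $A$, $A^+$. A point is semistable for a character when it has a nonzero coordinate on each side of the dashed ray.}\label{fig:weights}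
\end{figure}

Let $R$ be the polynomial ring, graded by weight. The form $i+3j$ is positive on all seven weights, so $R_{(0,0)}=\mathbb{C}$ and $\operatorname{Proj}\bigoplus_{l\ge0}R_{l\chi}$ is projective. The form $2i+j$ vanishes on $\chi$, is positive on the weights of $\mathbf{z},t$ and negative on those of $u,v$. So every monomial of weight $l\chi$ with $l>0$ involves some $\xi\in\{z_1,\dots,z_4,t\}$ and some $\eta\in\{u,v\}$, and for each such pair some monomial $\xi^i\eta^j$ with $i,j>0$ has weight a positive multiple of $\chi$. Hence the Proj is covered by the affine charts $\operatorname{Spec}(R_{\xi\eta})_{(0,0)}$. The weights of $\xi$ and $\eta$ are linearly independent, so every orbit in $\{\xi\eta\ne0\}$ meets the slice $\{\xi=\eta=1\}\cong\mathbb{C}^5$, and the chart is the orbit space $\mathbb{C}^5/\Gamma_{\xi\eta}$, where $\Gamma_{\xi\eta}\subset\mathbb{T}$ is the finite group fixing $\xi$ and $\eta$. This identifies $A$ with the Proj. For $A^+$ the form $i-j$ separates $\mathbf{z}$ from $u,v,t$ in the same way.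

The order of $\Gamma_{\xi\eta}$ is the absolute value of the determinant of the two weights. It is $1$ for the pairs $(z_i,u)$, $(z_i,v)$, $(z_i,t)$, $(t,u)$, and $m$ for $(t,v)$. So the action is free over $A^+$ and over $A\setminus\{q_0\}$, where
\[
q_0=\{\mathbf{z}=0,\ u=0\}.
\]
The chart $v=t=1$ at $q_0$ is $\mathbb{C}^5/\mu_m$, with $\mu_m=\{(\lambda_1,1):\lambda_1^m=1\}$ acting on $(x,y,w,s,u)$ with weights $(1,1,1,1,-1)$. The sheaf $\mathcal{O}(i,j)$ of functions of weight $(i,j)$ is invertible on $A^+$ and on $A\setminus\{q_0\}$. If $m\mid i$, it is invertible at $q_0$ as well, with generator $v^{-i/m}t^{j+i/m}$.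

\subsection{The hypersurfaces and their singular loci}\label{subsec:sing}

Put
\[
G=u\,\alpha(w,s)+v\,\beta(x,y)+t\,xy,\qquad\alpha=w^3+s^3,\qquad\beta=x^{m+2}+y^{m+2},
\]
and factor $\alpha=\ell_1\ell_2\ell_3$ into distinct linear forms. Each term of $G$ has weight $(2,1)$. The polynomial $G$ is irreducible, since it is linear in $u$ and no $\ell_j$ divides $v\beta+txy$. Let $X\subset A$ and $X^+\subset A^+$ be the fourfolds $\{G=0\}$, and let
\[
U=\{G=0,\ \mathbf{z}\ne0,\ (u,v)\ne0\}/\mathbb{T},
\]
which is open and dense in both. The complement of $U$ in $X$ is the curve $C=\{\mathbf{z}=0\}\cong\mathbb{P}(1,m)$, on which $G$ vanishes identically. The complement in $X^+$ is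
\[
S=\{u=v=0,\ xy=0\}=S_1\cup S_2,\qquad S_1=\{u=v=x=0\},\quad S_2=\{u=v=y=0\},
\]
two planes meeting along a line. The coordinate $t$ vanishes nowhere on $C$ or $S$.

Let $\widehat{X}=\{G=0\}\subset\mathbb{C}^7$. At a singular point, $\partial_vG=\beta$ and $\partial_tG=xy$ vanish, so $x=y=0$; then $\partial_xG$ and $\partial_yG$ vanish automatically. The remaining conditions are $\alpha=0$ and $uw^2=us^2=0$. Therefore
\[
\operatorname{Sing}\widehat{X}=\{\mathbf{z}=0\}\cup\bigcup_{j=1}^3\{x=y=u=\ell_j=0\}.
\]
All four pieces have dimension $3$ in the six-dimensional hypersurface $\widehat{X}$, which is therefore normal by Serre's criterion. The charts of $X$ and $X^+$ are spectra of rings of $\mathbb{T}$-invariants in localizations of $\mathcal{O}(\widehat{X})$, so $X$ and $X^+$ are normal. Where $\mathbb{T}$ acts freely, $\widehat{X}$ is locally the product of the quotient with $\mathbb{T}$, so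
\begin{equation}\label{eq:sing}
\operatorname{Sing}X=C\cup\Gamma_1\cup\Gamma_2\cup\Gamma_3,\qquad\Gamma_j=\{x=y=u=\ell_j=0\}\subset X.
\end{equation}
On $\Gamma_j$ we have $v\ne0$. A point of $\Gamma_j$ has either $\mathbf{z}=0$, and is then $q_0$, or $w,s\ne0$. So $\Gamma_j\setminus\{q_0\}$ lies in the chart $v=s=1$, where it is an affine line with coordinate $t$.

\subsection{The contractions}\label{subsec:contraction}

Both $C$ and $S$ should be contracted by $\mathcal{O}(0,1)$, which is trivial on them. The monomials of weight $(0,1)$ are
\[
t,\qquad uz_i,\qquad v\,\mathbf{z}^I\quad(|I|=m).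
\]
At a point of $A$ or $A^+$ with $t=0$ we have $\mathbf{z}\ne0$ and $(u,v)\ne0$, so some $uz_i$ or $vz_i^m$ is nonzero. Hence these monomials define morphisms $\phi\colon A\to\mathbb{P}^d$ and $\phi^+\colon A^+\to\mathbb{P}^d$, which agree on the common open set $A^\circ=\{\mathbf{z}\ne0,\ (u,v)\ne0\}/\mathbb{T}$. Let $o'\in\mathbb{P}^d$ be the point at which only the coordinate $t$ is nonzero.

The set $A^\circ$ is the union of the charts $\{\tau\ne0\}\cong\mathbb{C}^5$ for $\tau=uz_i$ and $\tau=vz_i^m$. For $\tau=uz_i$, normalize $u=z_i=1$; the five remaining coordinates are the ratios $t/\tau$, $uz_l/\tau$ $(l\ne i)$ and $vz_i^m/\tau$. For $\tau=vz_i^m$, normalize $v=z_i=1$; they are $t/\tau$, $vz_lz_i^{m-1}/\tau$ $(l\ne i)$ and $uz_i/\tau$. So each chart is the full preimage of the affine space $\{\tau\ne0\}\subset\mathbb{P}^d$ and maps isomorphically onto a closed subvariety of it. The complements $A\setminus A^\circ=\{\mathbf{z}=0\}$ and $A^+\setminus A^\circ=\{u=v=0\}$ map to $o'$, which lies in none of these affine spaces.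

Consequently $X$ and $X^+$ have the same image $Z'=\phi(U)\cup\{o'\}$, and $U\to Z'\setminus\{o'\}$ is an isomorphism. Let $Z$ be the normalization of $Z'$. Since $X$ and $X^+$ are normal, the two morphisms lift to $g\colon X\to Z$ and $g^+\colon X^+\to Z$. These are surjective and $C$ is connected, so $o'$ has a single preimage $o\in Z$. Thus $g$ and $g^+$ are small, are isomorphisms over $Z\setminus\{o\}$, and have exceptional loci $C$ and $S$. The bundle $\mathcal{O}(0,1)$ is pulled back from an ample line bundle on $Z$.

\subsection{Class groups and degrees}\label{subsec:classes}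

Consider the projection $\pi\colon X^+\to\mathbb{P}^3_{\mathbf{z}}$. The equation $G$ is linear in $(u,v,t)$, and its coefficients $\alpha,\beta,xy$ vanish together exactly at the three points $p_j=\{x=y=\ell_j=0\}$. The fibers $\Pi_j=\pi^{-1}(p_j)$ are planes. Over $P^\circ=\mathbb{P}^3\setminus\{p_1,p_2,p_3\}$ the map $(\alpha,\beta,xy)\colon\mathcal{O}(-1)\oplus\mathcal{O}(-m)\oplus\mathcal{O}\to\mathcal{O}(2)$ is surjective, and $B=\pi^{-1}(P^\circ)$ is the $\mathbb{P}^1$-bundle of lines in its kernel, with $\mathcal{O}(0,1)$ of degree $1$ on the fibers. Removing closed subsets of codimension two does not change class groups, so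
\[
\operatorname{Cl}(X)=\operatorname{Cl}(U)=\operatorname{Cl}(X^+)=\operatorname{Pic}(B)=\mathbb{Z}\,\mathcal{O}(1,0)\oplus\mathbb{Z}\,\mathcal{O}(0,1).
\]
Both generators are line bundles on $X^+$. On $X$ the classes $\mathcal{O}(0,1)$ and $\mathcal{O}(m,0)$ are restrictions of line bundles on $A$. Hence $X$ and $X^+$ are $\mathbb{Q}$-factorial.

On $C$, the section $t$ shows $\mathcal{O}(0,1)\cdot C=0$. The section $v$ of the line bundle $\mathcal{O}(-m,1)$ is nonzero at $q_0$ and is the coordinate on $C\setminus\{q_0\}$ in the chart $u=t=1$, so it has one simple zero, and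
\[
\mathcal{O}(1,0)\cdot C=-\tfrac{1}{m}.
\]
On $S$, $\mathcal{O}(0,1)$ is trivial and $\mathcal{O}(1,0)|_{S_i}=\mathcal{O}_{\mathbb{P}^2}(1)$. The weights add up to $(3-m,3)$ and $G$ has weight $(2,1)$, so adjunction on $A^+$ and the identification of class groups give
\[
K_{X^+}=\mathcal{O}(m-1,-2),\qquad K_X=\mathcal{O}(m-1,-2),\qquad K_X\cdot C=-\tfrac{m-1}{m}.
\]

\begin{proposition}\label{prop:flip}
We have $\rho(X)=2$, and $g$ is the contraction of the extremal ray $\mathbb{R}_{\ge0}[C]$. For $m=1$, $g$ is a flopping contraction and $X^+$ is its $D$-flop for $D=\{w=0\}\cap X$. For $m=2$, the ray is $K_X$-negative and $X^+$ is the flip of $g$.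
\end{proposition}

\begin{proof}
The class group has rank $2$, so $\rho(X)\le2$. The class $\mathcal{O}(0,1)$ has positive degree on curves other than $C$ and degree $0$ on $C$, while $\mathcal{O}(1,0)\cdot C\ne0$. So the two classes are numerically independent and $\rho(X)=2$. Since $\mathcal{O}(0,1)$ is nef, its orthogonal complement, the line spanned by $[C]$, meets $\overline{NE}(X)$ in a face. This cone contains no line because $X$ is projective, so the face is $\mathbb{R}_{\ge0}[C]$. The only curve with class in it is $C$, the only curve contracted by $g$.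

A line bundle is relatively ample for a proper morphism if and only if it is ample on every reduced fiber, and the only positive-dimensional fibers are $C$ and $S$. So $\mathcal{O}(1,-2)$ is $g$-antiample and $g^+$-ample. For $m=2$ this is the class of $K_X$ and of $K_{X^+}$. For $m=1$, $K_X=\mathcal{O}(0,-2)$ has degree $0$ on $C$, the birational transform of $D$ is $D^+=\{w=0\}\cap X^+$, and $\mathcal{O}(1,-2)$ is the class of $K_X+D$ and of $K_{X^+}+D^+$.
\end{proof}

\section{The fourfold $X$ is terminal}\label{sec:terminal}

\subsection{Discrepancies}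

Let $Y$ be normal and $\Delta$ an effective $\mathbb{Q}$-divisor with $K_Y+\Delta$ $\mathbb{Q}$-Cartier. A \emph{divisor over $Y$} is a prime divisor $E$ on a normal variety $Y'$ with a proper birational morphism $f\colon Y'\to Y$. Its \emph{center} is $f(E)$, it is \emph{exceptional} if the center is not a divisor, and its \emph{discrepancy} $a(E,Y,\Delta)$ is the coefficient of $E$ in $K_{Y'}-f^*(K_Y+\Delta)$; we write $a(E,Y)=a(E,Y,0)$. The variety $Y$ is \emph{terminal} if $a(E,Y)>0$ for all exceptional $E$. The pair $(Y,\Delta)$ is \emph{plt} if $a(E,Y,\Delta)>-1$ for all exceptional $E$, \emph{klt} if $a(E,Y,\Delta)>-1$ for all $E$, and \emph{lc} if $a(E,Y,\Delta)\ge-1$ for all $E$. Log canonicity can be tested on a single log resolution, algebraic or analytic, so it depends only on the analytic germ. If $\Delta$ is Cartier, then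
\begin{equation}\label{eq:disc}
a(E,Y)=a(E,Y,\Delta)+\operatorname{ord}_E(f^*\Delta),
\end{equation}
and the last term is at least $1$ when the center of $E$ lies in $\Delta$. If $E$ is exceptional and its center is not contained in $\operatorname{Sing}Y$, then $a(E,Y)\ge1$. By \eqref{eq:sing}, it remains to treat the centers $\Gamma_j$ and $C$, the points of $\Gamma_j\setminus\{q_0\}$ and $C\setminus\{q_0\}$, and $q_0$.

A threefold point is \emph{compound Du Val} (cDV) if a general hyperplane section through it is a Du Val surface singularity. An isolated cDV point is terminal (Reid; see \cite[5.38]{KM}). The following criterion suffices here: an isolated hypersurface singularity at $0\in\mathbb{C}^4$ whose quadratic part has rank at least $2$ is cDV. Indeed, a general hyperplane section has an isolated singularity by Bertini's theorem and quadratic part of rank at least $2$, so by the splitting lemma it is $x'y'+z'^{\,l}=0$, of type $A_{l-1}$.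

\subsection{The singular curves away from $q_0$}

Along these curves $X$ is fibered in threefolds with isolated cDV points.

\begin{lemma}\label{lem:cdv}
Let $Y$ be a normal hypersurface in a smooth fivefold, $\tau$ a regular function on $Y$, and $\Gamma\subset Y$ a closed curve that $\tau$ maps isomorphically to $\mathbb{A}^1$. Suppose that for every $y\in\Gamma$ the fiber $H$ of $\tau$ through $y$ has an isolated cDV point at $y$. Then $a(E,Y)\ge1$ for every $E$ whose center is $\Gamma$ or a point of $\Gamma$.
\end{lemma}

\begin{proof}
Both $Y$ and $H$ are complete intersections, so $K_Y$ is Cartier and $K_H=(K_Y+H)|_H$.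

Let the center be a point $y$. Near $y$ the Cartier divisor $H$ is normal and terminal, hence klt, so $(Y,H)$ is plt near $y$ by inversion of adjunction \cite[5.50]{KM}. Since $K_Y+H$ is Cartier, $a(E,Y,H)$ is an integer greater than $-1$, hence at least $0$, and \eqref{eq:disc} gives $a(E,Y)\ge1$.

Let the center be $\Gamma$. It does not lie in $H$, so \eqref{eq:disc} gains nothing; instead we restrict to a general fiber. Let $f\colon\widetilde{Y}\to Y$ be a resolution with smooth exceptional divisors $E_1=E,E_2,\dots$, and write $K_{\widetilde{Y}}=f^*K_Y+\sum a_iE_i$. Take a general $y\in\Gamma$ and $\widetilde{H}=f^*H$. By generic smoothness $\widetilde{H}$ is a smooth threefold and $E\cap\widetilde{H}$ is a smooth surface, nonempty over $y$ because $E$ maps onto $\Gamma$. By generality no $E_i$ lies in $\widetilde{H}$, the images $f(E_i)\cap H$ have dimension at most $1$, and so do the sets $E\cap E_i\cap\widetilde{H}$ for $i\ne1$. So near $y$ the map $f'\colon\widetilde{H}\to H$ is a resolution, and adjunction gives $K_{\widetilde{H}}=f'^*K_H+\sum a_iE_i|_{\widetilde{H}}$, where the sum is $f'$-exceptional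 and every component $E'$ of $E\cap\widetilde{H}$ has coefficient $a_1$. The center of $E'$ on $H$ is the terminal point $y$, so the integer $a(E,Y)=a_1=a(E',H)$ is positive.
\end{proof}

\emph{The curves $\Gamma_j$.} In the chart $v=s=1$, the function $\alpha=w^3+1$ is a local coordinate along $\Gamma_j$, and $X$ is given by $u\alpha+\beta(x,y)+txy=0$. Take $\tau=t$. The fiber $t=t_0$ is $u\alpha+\beta+t_0xy=0$, with quadratic part of rank at least $2$. Its singularity at the origin is isolated, because $\beta+t_0xy$ has an isolated critical point at $0$: a nondegenerate one if $t_0\ne0$, and that of $x^{m+2}+y^{m+2}$ if $t_0=0$. Lemma~\ref{lem:cdv} settles the center $\Gamma_j$ and the points of $\Gamma_j\setminus\{q_0\}$.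

\emph{The curve $C$.} In the chart $u=t=1$, $X$ is given by $xy+v\beta(x,y)+w^3+s^3=0$ and $C\setminus\{q_0\}$ is the $v$-axis. Take $\tau=v$. In the fiber $v=v_0$ the quadratic part $xy$ has rank $2$, and the singularity is isolated because $xy+v_0\beta$ and $w^3+s^3$ have isolated critical points at $0$. This is the step that fails for the threefold of Section~\ref{sec:model}, whose fibers are surfaces. Lemma~\ref{lem:cdv} settles the center $C$ and the points of $C\setminus\{q_0\}$.

\subsection{The point $q_0$}

In the chart $v=t=1$ we have $X=Y/\mu_m$ with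
\[
Y=\{xy+\beta(x,y)+u\,\alpha(w,s)=0\}\subset\mathbb{C}^5.
\]
This $Y$ is normal, since $\mathbb{T}\times Y$ is \'etale over $\widehat{X}$. For $m=2$ the quotient map can halve $a+1$, so a bound $a\ge1$ on $Y$ would only give $a\ge0$ on $X$. We need a stronger bound, and obtain it from \eqref{eq:disc} by using three Cartier divisors through $0$ instead of one.

\begin{lemma}\label{lem:q0}
$a(E,Y)\ge2$ for every $E$ with center $0\in Y$.
\end{lemma}

\begin{proof}
Let $H_w,H_s,H_u$ be the divisors of $w,s,u$ on $Y$. Setting $w=0$ turns $\alpha$ into the monomial $s^3$, and the Morse lemma gives analytic coordinates with $xy+\beta=x'y'$. So the germ of $H_w$ at $0$ is that of the binomial hypersurface $H'=\{x'y'+us^3=0\}\subset\mathbb{C}^4$. Its singular locus is the $u$-axis, so $H'$ is normal, and it is toric with torus $\{x'y'us\ne0\}$. The complement of the torus is $\{us=0\}$, with four components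
\[
\{x'=s=0\},\qquad\{y'=s=0\},\qquad\{x'=u=0\},\qquad\{y'=u=0\}.
\]
The divisor of $s$ on $H'$ is the reduced scheme $\{x'y'=0\}\subset\mathbb{C}^3_{x',y',u}$, the sum of the first two components, and the divisor of $u$ is $\{x'y'=0\}\subset\mathbb{C}^3_{x',y',s}$, the sum of the last two. So $(H_s+H_u)|_{H_w}$ is the reduced toric boundary. A normal toric variety with its reduced boundary is lc, because a toric log resolution pulls $K+\Delta=0$ back to the canonical class plus the reduced boundary. Hence $(H_w,(H_s+H_u)|_{H_w})$ is lc near $0$.

Kawakita's inversion of adjunction \cite{Kaw} states that a pair $(Y,H+\Delta)$, with $H$ reduced and without components in common with $\Delta$, is lc near $H$ if and only if the normalization of $H$ with the different of $\Delta$ is lc. Near $0$, $H_w$ is normal and Cartier, so $H_w$ and $Y$ are smooth at the codimension-one points of $H_w$, and the different is the restriction. Thus $(Y,H_w+H_s+H_u)$ is lc near $0$, and \eqref{eq:disc} gives $a(E,Y)\ge-1+\operatorname{ord}_E(w)+\operatorname{ord}_E(s)+\operatorname{ord}_E(u)\ge2$.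
\end{proof}

\begin{proposition}\label{prop:terminal}
The fourfold $X$ is terminal.
\end{proposition}

\begin{proof}
Only the center $q_0$ remains, and for $m=1$ Lemma~\ref{lem:q0} settles it. Let $m=2$. Then $\mu_2$ acts on $\mathbb{C}^5$ by $-1$, so the quotient map $\psi\colon Y\to Y/\mu_2$ is \'etale off $0$ and $K_Y=\psi^*K_X$. We argue as in the proof of \cite[5.20]{KM}. Let $E\subset X'$ have center $q_0$, let $\psi'\colon Y'\to X'$ be the normalization of $X'$ in the function field of $Y$, and let $E'\subset Y'$ be a prime divisor over $E$, with ramification index $e\in\{1,2\}$. Its center on $Y$ is $0$. Near the generic point of $E'$ we have $K_{Y'}=\psi'^*K_{X'}+(e-1)E'$ and $\psi'^*E=eE'$, so $a(E',Y)+1=e\,(a(E,X)+1)$. By Lemma~\ref{lem:q0}, $a(E,X)+1\ge3/2$.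
\end{proof}

Both bounds are attained. The blow-up of $0\in Y$ has exceptional divisor $\{xy=0\}\subset\mathbb{P}^4$ with discrepancy $4-2=2$, and $-1$ fixes it pointwise, so for $m=2$ we have $e=2$ and discrepancy $1/2$ on $X$.

\section{The two planes are homologous}\label{sec:relation}

We first compute the cohomology of $X^+$. For the $\mathbb{P}^1$-bundle $B\to P^\circ$ we have $H^j_c(B)\cong H^j_c(P^\circ)\oplus H^{j-2}_c(P^\circ)(-1)$, and (H1) gives $H^j_c(P^\circ)\cong H^j(\mathbb{P}^3)$ for $j\ge2$. So $H^5_c(B)=H^7_c(B)=0$ and $\dim H^4_c(B)=2$. The complement of $B$ is the disjoint union of the planes $\Pi_j$, which have no odd cohomology, and (H1) gives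
\begin{equation}\label{eq:Xplus}
H^5(X^+)=H^7(X^+)=0,\qquad\dim H^4(X^+)=2+3=5.
\end{equation}
Products of the two divisor classes span at most three dimensions of $H^4(X^+)$, so the fact that $S_1$ and $S_2$ have the same degrees does not show that they are homologous. We need a threefold in $X^+$ that contains both planes and on which the linearly equivalent divisors $x=0$ and $y=0$ cut out $S_1$ and $S_2$ with the same residual part. Setting $u=0$ removes $\alpha$ from the equation and leaves one that is symmetric in $x$ and $y$.

\begin{lemma}\label{lem:relation}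
$[S_1]=[S_2]\ne0$ in $H_4(X^+,\mathbb{Q})$.
\end{lemma}

\begin{proof}
Let $M=X^+\cap\{u=0\}=\{u=0,\ v\beta+txy=0\}$. It is an integral threefold, since the equation is linear in $(v,t)$ with coprime coefficients $\beta$ and $xy$. For a line bundle $\mathcal{L}$ on $X^+$ and a section that does not vanish identically on $M$, the cycle of its zero scheme on $M$ represents $c_1(\mathcal{L})\cap[M]$; normality of $M$ is not required. We apply this to the sections $x$ and $y$ of $\mathcal{O}(1,0)$.

The zero scheme of $x$ on $M$ is the divisor of $vy^{m+2}$ on the smooth threefold $\{u=x=0\}\subset A^+$, a $\mathbb{P}^1$-bundle over a plane. There $v$ and $y$ define the smooth prime divisors $S_1$ and $\Theta=\{u=x=y=0\}$, so the cycle is $[S_1]+(m+2)[\Theta]$. The zero scheme of $y$ on $M$ is the divisor of $vx^{m+2}$ on $\{u=y=0\}$, with cycle $[S_2]+(m+2)[\Theta]$. The two cycles have the same class, so $[S_1]=[S_2]$. This class is nonzero because $c_1(\mathcal{O}(1,0))^2\cap[S_1]=1$.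
\end{proof}

\begin{remark}
The special form of $\alpha$ and $\beta$ matters. Replace them by general forms $\alpha',\beta'$ of degrees $3$ and $m+2$ in all of $\mathbf{z}$. The common zeros $p$ of $\alpha',\beta',xy$ are then transversal, so $X^+$ is smooth, and each $p$ lies on exactly one of the planes $x=0$, $y=0$. If $x(p)=0$, then in the chart $y=t=1$ the equation $x=-u\alpha'-v\beta'$ makes $\alpha',\beta',u,v$ local coordinates on $X^+$, in which $\pi^{-1}(p)=\{\alpha'=\beta'=0\}$ and $S_1=\{u=v=0\}$. So $\pi^{-1}(p)$ has intersection numbers $1$ and $0$ with $S_1$ and $S_2$. Points on $y=0$ give $0$ and $1$, and $[S_1],[S_2]$ are independent. The choice $\beta=\beta(x,y)$ moves all common zeros to the line $x=y=0$.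
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:A} for $n=4$]
The varieties and morphisms are those of Section~\ref{sec:construction}. Propositions~\ref{prop:flip} and~\ref{prop:terminal} and the $\mathbb{Q}$-factoriality shown in Section~\ref{subsec:classes} give everything except (3). Take $\Sigma=C$ and $\Sigma^+=S$ in Theorem~\ref{thm:B}. Then $r=0$ and $\delta(X)=0$, while $r^+=2$ and $\delta(X^+)=1$ by Lemma~\ref{lem:relation}. The sequence \eqref{eq:key} for $X^+$ and \eqref{eq:Xplus} give $H^5_c(U)\cong\mathbb{Q}(-2)$, and the sequence for $X$ gives $H^5(X)\cong H^5_c(U)$. Taking $\operatorname{gr}_F^2$ yields $\underline{h}^{2,3}(X)=1$ and $\underline{h}^{2,3}(X^+)=0$.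
\end{proof}

\begin{remark}
By Theorem~\ref{thm:B}(4), $X$ must fail to be a rational homology manifold along a curve. It does so along $C$ and along each $\Gamma_j$. On $C\setminus\{q_0\}$ and on $\Gamma_j\cap\{t\ne0\}\setminus\{q_0\}$, the Morse lemma with parameters writes $xy+v\beta$ and $txy+\beta$ as $x'y'$, so $X$ is locally the product of a disc with the $cA_2$ point $x'y'+\ell_1\ell_2\ell_3=0$ or the node $x'y'+u\alpha=0$. Each germ is an isolated weighted homogeneous singularity, so its link $\Lambda$ has a circle action with finite stabilizers and quotient a projective surface $\Phi$ with quotient singularities, and the Gysin sequence embeds $H^2(\Phi)/\mathbb{Q}h$, with $h$ ample, in $H^2(\Lambda)$. The surface $\Phi$ contains two disjoint curves, $\{x'=\ell_1=0\}$ and $\{y'=\ell_2=0\}$, or $\{x'=u=0\}$ and $\{y'=\alpha=0\}$. They cannot both be positive multiples of $h$, so $H^2(\Lambda)\ne0$. The product with a disc only shifts local cohomology by two degrees.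
\end{remark}

\section{Higher dimensions}\label{sec:products}

\begin{proof}[Proof of Theorem~\ref{thm:A} for $n=4+k$, $k\ge1$]
We check that $g\times\mathrm{id}$ and $g^+\times\mathrm{id}$ satisfy the hypotheses of the Question. Let $\mathrm{pr}_1,\mathrm{pr}_2$ be the projections.

\emph{Terminality.} If a resolution $\widetilde{Y}\to Y$ has exceptional divisors $E_i$ with discrepancies $a_i>0$, then $Y$ is terminal: any other exceptional $E$ over $Y$ is exceptional over the smooth variety $\widetilde{Y}$, and $a(E,Y)=a(E,\widetilde{Y})+\sum a_i\operatorname{ord}_E(E_i)\ge1$. For a resolution $\widetilde{X}\to X$, the resolution $\widetilde{X}\times\mathbb{P}^k$ of $X\times\mathbb{P}^k$ has exceptional divisors $E_i\times\mathbb{P}^k$ with the same discrepancies as the $E_i$, so $X\times\mathbb{P}^k$ is terminal.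

\emph{$\mathbb{Q}$-factoriality.} The projective bundle formula on $X_{\mathrm{reg}}\times\mathbb{P}^k$ gives $\operatorname{Cl}(X\times\mathbb{P}^k)=\mathrm{pr}_1^*\operatorname{Cl}(X)\oplus\mathbb{Z}\,\mathrm{pr}_2^*\mathcal{O}(1)$, and the generators are $\mathbb{Q}$-Cartier. The same formula holds for $X^+$.

\emph{The ray.} The morphisms $g\times\mathrm{id}$ and $g^+\times\mathrm{id}$ are small, with exceptional loci $C\times\mathbb{P}^k$ and $S\times\mathbb{P}^k$ and positive-dimensional fibers $C\times\mathrm{pt}$ and $S\times\mathrm{pt}$. The classes $\mathrm{pr}_1^*\mathcal{O}(0,1)$ and $\mathrm{pr}_2^*\mathcal{O}(1)$ are nef and numerically independent, so the face of $\overline{NE}(X\times\mathbb{P}^k)$ on which their sum vanishes lies in their common kernel. Since $\rho(X\times\mathbb{P}^k)\le3$, this kernel is the line spanned by $[C\times\mathrm{pt}]$, and the face is a ray. The sum is pulled back from an ample class on $Z\times\mathbb{P}^k$, so the curves in the ray are those contracted by $g\times\mathrm{id}$. The canonical classes and $D\times\mathbb{P}^k$ restrict to the fibers as $K_X$, $K_{X^+}$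 and $D$ did in Proposition~\ref{prop:flip}. So $X^+\times\mathbb{P}^k$ is the $(D\times\mathbb{P}^k)$-flop for $m=1$ and the flip for $m=2$.

\emph{The Hodge--Du Bois numbers.} Here $2n-3=5+2k$, and the K\"unneth formula gives
\[
H^{2n-3}(X\times\mathbb{P}^k)\cong\bigoplus_{i=0}^kH^{5+2(k-i)}(X)(-i).
\]
The terms with $i\le k-2$ vanish because $\dim X=4$. The term with $i=k-1$ vanishes because $H^7(X)\cong H^7_c(U)\cong H^7(X^+)=0$ by \eqref{eq:Xplus}. So $H^{2n-3}(X\times\mathbb{P}^k)\cong H^5(X)(-k)\cong\mathbb{Q}(-(n-2))$, and $\underline{h}^{n-2,n-1}(X\times\mathbb{P}^k)=1$. For $X^+$ all terms vanish by \eqref{eq:Xplus}, and $\underline{h}^{n-2,n-1}(X^+\times\mathbb{P}^k)=0$.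
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kaw}
Kawakita, Invent. Math. \textbf{167} (2007).

\bibitem{KM}
Koll\'ar and Mori, \emph{Birational Geometry of Algebraic Varieties}.

\bibitem{PP}
Sung Gi Park and Mihnea Popa, \emph{Q-factoriality and Hodge-Du Bois theory}, arXiv:2508.17748 (2025).

\end{thebibliography}
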